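# Curvature and the vanishing of DHKK complexities in singularity categories

## 1. Rebuilding $k$ over two square-zero rings

Let $k$ be a field and $S=k[x]/(x^2)$. The maximal ideal $(x)$ is one-dimensional over $k$, so there is an exact sequence
$$0\to k\to S\to k\to 0 .$$
Work in a category where free modules have been declared to be zero, while a short exact sequence still gives an exact triangle. (This is the singularity category, defined precisely in Section 2.) The triangle $k\to S\to k\to k[1]$ then says $k\cong k[1]$, and by iteration $k\cong k[n]$ for every integer $n$.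

Now fix a real number $t$ and charge $e^{nt}$ for each use of $k[n]$ as a building block. What is the cheapest way to build $k$? We can take $k$ itself at price $1$, or use $k\cong k[n]$ at price $e^{nt}$. If $t\neq0$, let $n$ run to $+\infty$ or $-\infty$ with the sign opposite to that of $t$: the price tends to $0$. If $t=0$, every block costs $1$, and $1$ is the best price.

Add one variable: $R=k[x,y]/(x,y)^2$, with $\mathfrak m=kx\oplus ky\cong k^2$. The sequence
$$0\to k^2\to R\to k\to0$$
gives $k\cong k^2[1]$. Iterating, $k\cong k^{2^n}[n]$ for $n\ge0$, at price $2^ne^{nt}=(2e^t)^n$. This tends to $0$ when $t<-\log2$. Read in the other direction, $k^{2^n}\cong k[-n]$. If we may throw away direct summands of what we built, then $k$ is obtained from the single block $k[-n]$, at price $e^{-nt}$, which tends to $0$ when $t>0$.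

So the price is zero for $t<-\log 2$ and for $t>0$. For $-\log2\le t\le0$ these two constructions give nothing better than $1$. But they are very special: every object built was a direct sum of shifted copies of $k$. The general rules allow iterated extensions, that is, cones of arbitrary maps, with an arbitrary discarded summand. Could a clever tower of blocks $k[1],k[2],k[3],\dots$ contain $k$ as a summand and cost less than $1$ at, say, $t=-\frac12\log2$? A conjecture of Takahashi predicts that for $t\ne0$ the price should always be zero. We shall see that it is not, and we shall find exactly which rings behave as predicted.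

## 2. Singularity categories and DHKK complexity

Throughout, $R$ is a commutative noetherian ring, $\mathsf D^b(R)$ is the bounded derived category of finitely generated $R$-modules, and a complex is *perfect* if it is isomorphic in $\mathsf D^b(R)$ to a bounded complex of finitely generated projective modules.

**Definition 1.** The singularity category $\mathsf D_{\rm sg}(R)$ is the Verdier quotient of $\mathsf D^b(R)$ by the thick subcategory of perfect complexes. A *generator* of a triangulated category $\mathcal T$ is an object $G$ whose thick closure (the smallest triangulated subcategory containing $G$ and closed under direct summands) is $\mathcal T$.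

We use the following facts about $\mathsf D_{\rm sg}(R)$.

1. Perfect complexes form a thick subcategory, so an object of $\mathsf D^b(R)$ is zero in $\mathsf D_{\rm sg}(R)$ if and only if it is perfect.
2. If $0\to\Omega M\to F\to M\to0$ is exact with $F$ finitely generated free, the triangle $\Omega M\to F\to M\to\Omega M[1]$ and $F=0$ give $M\cong(\Omega M)[1]$ in $\mathsf D_{\rm sg}(R)$. Hence $M\cong(\Omega^nM)[n]$.
3. Every object of $\mathsf D_{\rm sg}(R)$ is isomorphic to $M[j]$ for a finitely generated module $M$. Indeed, resolve a complex by finitely generated free modules $P$, with homological indexing. If $n$ exceeds all degrees with nonzero homology, the part $P_{\ge n}$ is a resolution of $M[n]$ with $M=\operatorname{coker}(P_{n+1}\to P_n)$, and the remaining part $P_{<n}$ is perfect.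

*Example.* If $(R,\mathfrak m,k)$ is artinian local, then $k$ generates $\mathsf D^b(R)$, hence $\mathsf D_{\rm sg}(R)$: truncation triangles build a complex from shifts of its homology modules, and each of these has a composition series with factors $k$.

For classes $\mathcal S,\mathcal U$ of objects of a triangulated category, let $\mathcal S*\mathcal U$ be the class of objects $Y$ that fit into an exact triangle $A\to Y\to B\to A[1]$ with $A\in\mathcal S$, $B\in\mathcal U$. This operation is associative. Indeed, let $A\to V\to B\to A[1]$ and $V\to Y\to C\to V[1]$ be exact; the octahedral axiom for the composite $A\to V\to Y$ gives an object $W$ with exact triangles $A\to Y\to W\to A[1]$ and $B\to W\to C\to B[1]$. So $(\mathcal S*\mathcal U)*\mathcal V\subseteq\mathcal S*(\mathcal U*\mathcal V)$, and the other inclusion is dual.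

**Definition 2.** For objects $G,X$ of a triangulated category $\mathcal T$ and $t\in\mathbb R$, the DHKK complexity (in the sense of Dimitrov, Haiden, Katzarkov and Kontsevich) is
$$\delta_t(G,X)=\inf\Big\{\sum_{i=1}^{r}e^{n_it}\ \Big|\ \text{there are exact triangles }A_{i-1}\to A_i\to G[n_i]\to A_{i-1}[1]\ (1\le i\le r)\text{ with }A_0=0,\ A_r\cong X\oplus X'\text{ for some }X'\Big\}$$
in $\mathbb R_{\ge0}\cup\{\infty\}$, with $\delta_t(G,0)=0$.

The objects $A_r$ that occur are exactly those of $G[n_1]*\cdots*G[n_r]$. In Section 1 we found $\delta_t(k,k)=0$ for $t\neq0$ over $k[x]/(x^2)$.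

**Conjecture (Takahashi).** Let $G$ be a generator of $\mathsf D_{\rm sg}(R)$ and $X$ any object of $\mathsf D_{\rm sg}(R)$. Then $\delta_t(G,X)=0$ for all nonzero real $t$.

The source of the problem is Tokuji Araya, Kei-ichiro Iima and Ryo Takahashi, "Vanishing of DHKK complexities for singularity categories and generation of syzygy modules", arXiv:2310.15475 (2023). The statement is known for local hypersurfaces. For a local ring $(R,\mathfrak m,k)$ with an isolated singularity, three facts are known. First, $\delta_t(G,X)=0$ for $|t|>\frac12\log cm$, where $c$ is the codepth of $R$ and $m=\max_{1\le i\le c}\dim_kH_i(K^R)$, with $K^R$ the Koszul complex on a minimal system of generators of $\mathfrak m$. Second, $\delta_t(G,X)=0$ for $|t|>\log(e(R)-1)$ when $R$ is Gorenstein and $k$ is infinite, where $e(R)$ is the Hilbert–Samuel multiplicity of $\mathfrak m$. Third, $\delta_t(G,X)=0$ for all $t\ne0$ when $R$ is a complete intersection. None of these facts will be used.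

The rules of calculation with $\delta_t$ are as follows.

**Lemma 1.** Let $G,X,Y$ be objects of a triangulated category.

- (a) $\delta_t(G,X[j])=e^{jt}\delta_t(G,X)$, and $\delta_t(X,X)\le1$.
- (b) If $\delta_t(G,X)$ and $\delta_t(X,Y)$ are finite, then $\delta_t(G,Y)\le\delta_t(G,X)\,\delta_t(X,Y)$.
- (c) If $A\to B\to C\to A[1]$ is exact, then $\delta_t(G,B)\le\delta_t(G,A)+\delta_t(G,C)$. If $X$ is a direct summand of $B$, then $\delta_t(G,X)\le\delta_t(G,B)$.
- (d) If $F$ is a triangulated functor, then $\delta_t(FG,FX)\le\delta_t(G,X)$.
- (e) If $X$ is in the thick closure of $G$, then $\delta_t(G,X)<\infty$ for every $t$.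

*Proof.* (a) Shifting a tower by $j$ replaces each $n_i$ by $n_i+j$ and multiplies the price by $e^{jt}$; shifting back gives equality. The tower with the single block $X[0]$ gives $\delta_t(X,X)\le1$.

(b) If $X=0$ or $Y=0$, then $Y=0$ (finiteness of $\delta_t(0,Y)$ forces this), and the claim is trivial. Otherwise let $X\oplus X'\in G[n_1]*\cdots*G[n_r]$ and $Y\oplus Y'\in X[m_1]*\cdots*X[m_l]$. Adding the split triangles of the objects $X'[m_j]$ to the second tower gives
$$Y\oplus Y'\oplus\bigoplus_jX'[m_j]\in(X\oplus X')[m_1]*\cdots*(X\oplus X')[m_l].$$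
Each $(X\oplus X')[m_j]$ lies in $G[n_1+m_j]*\cdots*G[n_r+m_j]$. By associativity $Y$ is a summand of an object built from the $G[n_i+m_j]$, at price $\sum_{i,j}e^{(n_i+m_j)t}=\big(\sum_ie^{n_it}\big)\big(\sum_je^{m_jt}\big)$. Take infima.

(c) If $A\oplus A'\in\mathcal S$ and $C\oplus C'\in\mathcal U$, adding split triangles gives $B\oplus A'\oplus C'\in\mathcal S*\mathcal U$. Take for $\mathcal S$ and $\mathcal U$ the classes of two towers: the prices add. (If $A$ or $C$ is zero, use the empty tower for it.) The second claim holds because a summand of a summand is a summand.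

(d) $F$ carries towers to towers with the same $n_i$ and preserves direct sums.

(e) The objects $X$ with $\delta_t(G,X)<\infty$ include $G$ and are closed under shifts, extensions and summands by (a) and (c). $\square$

## 3. How far syzygies reach

The first attempt at proving the conjecture generalizes Section 1. Let $R$ be artinian local and $G=X=k$. In $\mathsf D_{\rm sg}(R)$ we have $k\cong(\Omega^nk)[n]$, and $\Omega^nk$ has a filtration by $\ell(\Omega^nk)$ copies of $k$, where $\ell$ denotes length. Hence
$$\delta_t(k,k)\le e^{nt}\,\ell(\Omega^nk)\qquad(n\ge0).\tag{1}$$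
For $t<0$ the factor $e^{nt}$ decays. When the length grows polynomially, as over $k[x,y]/(x^2,y^2)$ (where the minimal resolution of $k$ is the tensor product of two resolutions with all ranks $1$, so its $n$th rank is $n+1$), the estimate (1) gives $\delta_t(k,k)=0$ for all $t<0$. But over $k[x,y]/(x,y)^2$ we have $\ell(\Omega^nk)=2^n$, and (1) says nothing as soon as $2e^t\ge1$. This is where the attempt stops: the number of copies needed grows like $\lambda^n$, while the discount is only $e^{nt}$.

Either a better tower exists for the remaining $t$, or there is a lower bound on the price. A lower bound requires an invariant, and the obvious ones are useless. Let $\varphi$ be an additive invariant with values in an abelian group, so that $\varphi(B)=\varphi(A)+\varphi(C)$ on triangles. A tower gives $\varphi(X)+\varphi(X')=\sum_i(-1)^{n_i}\varphi(G)$, and since $X'$ is at our disposal this puts no constraint on the $n_i$. We need a nonnegative quantity that is *subadditive* on triangles and does not increase when we pass to a summand. Betti numbers have these two properties in $\mathsf D^b(R)$.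 A single Betti number does not make sense in $\mathsf D_{\rm sg}(R)$, since adding a free summand changes $\beta_0$. But the *tail* of the Betti sequence does make sense there, and a shift $[j]$ moves it by $j$ places. This turns a tower into a recursive inequality for one sequence.

## 4. Tails of Betti sequences bound the price from below

**Definition 3.** Let $(R,\mathfrak m,k)$ be local and $Y\in\mathsf D^b(R)$. Put
$$\beta_n(Y)=\dim_k\operatorname{Ext}^n_R(Y,k),\qquad \operatorname{curv}(Y)=\limsup_{n\to\infty}\beta_n(Y)^{1/n}\in[0,\infty].$$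

If $P$ is a minimal free resolution of $Y$ (finitely generated free modules, $P_n=0$ for $n\ll0$, and $d(P)\subseteq\mathfrak mP$), then $\operatorname{Hom}(P,k)$ has zero differential, so $\beta_n(Y)=\operatorname{rank}P_n<\infty$. For example, $\operatorname{curv}(k)=2$ over $k[x,y]/(x,y)^2$, where $\beta_n(k)=2^n$, and $\operatorname{curv}(k)=1$ over $k[x,y]/(x^2,y^2)$, where $\beta_n(k)=n+1$.

The complex $Y$ is perfect if and only if $\beta_n(Y)=0$ for $n\gg0$. Moreover, suppose $P_n=0$ for one $n$ larger than all degrees of nonzero homology. Exactness at $P_{n+1}$ gives $P_{n+1}=d(P_{n+2})\subseteq\mathfrak mP_{n+1}$, so $P_{n+1}=0$ by Nakayama, and so on. Hence if $Y$ is not perfect, then $\beta_n(Y)\ge1$ for all $n\gg0$ and $\operatorname{curv}(Y)\ge1$.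

**Lemma 2.** Let $R$ be local, let $X,G\in\mathsf D^b(R)$, and suppose $X\oplus X'\in G[n_1]*\cdots*G[n_r]$ in $\mathsf D_{\rm sg}(R)$. Then
$$\beta_n(X)\le\sum_{i=1}^r\beta_{n-n_i}(G)\qquad\text{for all }n\gg0.\tag{2}$$

*Proof.* First, tails are invariant. If $Y\cong Y'$ in $\mathsf D_{\rm sg}(R)$, there is a roof $Y\leftarrow Z\to Y'$ in $\mathsf D^b(R)$ in which both maps become isomorphisms in the quotient, so their cones are perfect. For a perfect complex $\operatorname{Ext}^n(-,k)$ vanishes for $n\gg0$, so the long exact sequences give $\beta_n(Y)=\beta_n(Z)=\beta_n(Y')$ for $n\gg0$.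

Second, tails are subadditive. By definition of the triangulation of a Verdier quotient, an exact triangle in $\mathsf D_{\rm sg}(R)$ is isomorphic to the image of an exact triangle $A\to B\to C\to A[1]$ in $\mathsf D^b(R)$, and $\operatorname{Ext}^n(C,k)\to\operatorname{Ext}^n(B,k)\to\operatorname{Ext}^n(A,k)$ is exact. So $\beta_n(B)\le\beta_n(A)+\beta_n(C)$ for $n\gg0$, also for the original triangle.

Third, $\operatorname{Ext}^n(G[j],k)=\operatorname{Ext}^{n-j}(G,k)$, so $\beta_n(G[j])=\beta_{n-j}(G)$. Going up the tower by induction, $\beta_n(A_r)\le\sum_i\beta_{n-n_i}(G)$ for $n\gg0$ (for $r=0$ the object is perfect and the tail is zero). Finally $\beta_n(X)\le\beta_n(X\oplus X')$. $\square$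

Test this on $R=k[x,y]/(x,y)^2$. If $k\oplus X'\in k[n_1]*\cdots*k[n_r]$, then (2) reads $2^n\le\sum_i2^{n-n_i}$ for large $n$, that is, $1\le\sum_i2^{-n_i}$: at $t=-\log2$ every tower costs at least $1$. Now let $-\log 2\le t\le0$ and suppose a tower costs $\sum_ie^{n_it}<1$. Then $t\neq0$, each term is less than $1$, so every $n_i\ge1$; but then $2^{-n_i}\le e^{n_it}$, and the same tower costs less than $1$ at $-\log2$, a contradiction. So $\delta_t(k,k)=1$ on the whole window. In general the Betti numbers are not an exact power, and one argues with growth.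

**Proposition 3.** Let $R$ be local, $Y\in\mathsf D^b(R)$ not perfect, and $t\le0$. If $\delta_t(Y,Y)<1$, then $t<0$ and $\operatorname{curv}(Y)<e^{-t}$. Consequently $\delta_t(Y,Y)=1$ whenever $-\log\operatorname{curv}(Y)\le t\le0$ (with $-\log\infty=-\infty$).

*Proof.* **Step 1: read off the signs of the shifts.** Choose $Y\oplus Y'\in Y[n_1]*\cdots*Y[n_r]$ with $\sum_ie^{n_it}<1$. Since $Y\ne0$ in $\mathsf D_{\rm sg}(R)$, we have $r\ge1$. At $t=0$ the sum would be $r\ge1$, so $t<0$. Each term is less than $1$, so $n_it<0$ and $n_i\ge1$ for all $i$.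

**Step 2: gain some room.** The function $u\mapsto\sum_ie^{-n_iu}$ is continuous and is less than $1$ at $u=-t$. So there is $u\in(0,-t)$ with $\sum_ie^{-n_iu}<1$.

**Step 3: solve the recursion.** By Lemma 2 there is $N$ with $\beta_n(Y)\le\sum_i\beta_{n-n_i}(Y)$ for $n\ge N$. Let $C=\max\{\beta_n(Y)e^{-un}:N-\max_in_i\le n\le N\}$. We claim $\beta_n(Y)\le Ce^{un}$ for all $n\ge N-\max_in_i$. This holds up to $N$ by choice of $C$. For $n>N$, every index $n-n_i$ lies between $N-\max_in_i$ and $n-1$ because $n_i\ge1$, so by induction
$$\beta_n(Y)\le\sum_iCe^{u(n-n_i)}=Ce^{un}\sum_ie^{-n_iu}\le Ce^{un}.$$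
Hence $\operatorname{curv}(Y)\le e^u<e^{-t}$.

For the last claim, if $-\log\operatorname{curv}(Y)\le t\le0$, then $\operatorname{curv}(Y)\ge e^{-t}$, so $\delta_t(Y,Y)<1$ is impossible; and $\delta_t(Y,Y)\le1$ by Lemma 1(a). $\square$

The proposition bounds prices for $t\le0$. Over Gorenstein rings duality transports the bound to $t\ge0$.

**Lemma 4.** If $R$ is local Gorenstein, then $\delta_t(k,k)=\delta_{-t}(k,k)$ for all $t$.

*Proof.* Since $R$ has finite injective dimension, $D=\mathrm{RHom}_R(-,R)$ is a duality on $\mathsf D^b(R)$. It preserves perfect complexes, so it induces a duality on $\mathsf D_{\rm sg}(R)$, and $D(k)\cong k[-d]$ with $d=\dim R$, because $\operatorname{Ext}^i_R(k,R)$ is $k$ for $i=d$ and zero otherwise. A triangle $A_{i-1}\to A_i\to k[n_i]\to A_{i-1}[1]$ becomes $D(k)[-n_i]\to D(A_i)\to D(A_{i-1})\to D(k)[-n_i+1]$. So if $k\oplus X'\in k[n_1]*\cdots*k[n_r]$, then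
$$D(k)\oplus D(X')\in D(k)[-n_r]*\cdots*D(k)[-n_1].$$
Shifting by $d$, $k$ is a summand of an object of $k[-n_r]*\cdots*k[-n_1]$, whose price at $-t$ is $\sum_ie^{n_it}$. Hence $\delta_{-t}(k,k)\le\delta_t(k,k)$; exchange $t$ and $-t$. $\square$

Over $k[x,y]/(x,y)^2$ this symmetry fails: there $\delta_t(k,k)$ vanishes for $t>0$ but equals $1$ on $[-\log 2,0]$. That ring is not Gorenstein, since its socle $\mathfrak m$ is two-dimensional.

## 5. Two artinian rings for which the conjecture fails

**Theorem A.**

1. Let $R=k[x,y]/(x,y)^2$ with $k$ a field. Then $k$ is a generator of $\mathsf D_{\rm sg}(R)$, and $\delta_t(k,k)=1$ for $-\log2\le t\le0$, while $\delta_t(k,k)=0$ for all other $t$. Moreover $\delta_t(G,X)>0$ for every generator $G$, every $X\ne0$ and every $t\in[-\log2,0]$.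
2. Let $R=k[x,y,z]/(x^2-y^2,\,y^2-z^2,\,xy,\,xz,\,yz)$, which is Gorenstein artinian. Then $\delta_t(k,k)=1$ for all $|t|\le\log\frac{3+\sqrt5}2$.

In particular the conjecture is false: take $G=X=k$, and any $t\in[-\log2,0)$ in part 1, or any nonzero $t$ in the range of part 2, where both signs of $t$ occur. Both rings are artinian local, so $k$ is a generator by the example after Definition 1.

*Proof of part 1.* **Step 1: the values of $\delta_t(k,k)$.** Since $\Omega k=\mathfrak m\cong k^2$, we have $\beta_n(k)=2^n$ and $\operatorname{curv}(k)=2$, and $k$ is not perfect. Proposition 3 gives $\delta_t(k,k)=1$ on $[-\log2,0]$. From $k\cong k^{2^n}[n]$ we get $\delta_t(k,k)\le(2e^t)^n\to0$ for $t<-\log2$. Since $k$ is a summand of $k^{2^n}\cong k[-n]$, we get $\delta_t(k,k)\le e^{-nt}\to0$ for $t>0$.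

**Step 2: every nonzero object contains a shift of $k$.** This makes the bound independent of $G$ and $X$. Write $X\cong M[j]$ with $M$ a module, necessarily not free since $X\neq0$. For a minimal free cover $F\to M$ we have $0\ne\Omega M\subseteq\mathfrak mF$, and $\mathfrak m^2=0$, so $\Omega M\cong k^s$ with $s\ge1$. Hence $X\cong k^s[j+1]$. So $k$ is a summand of $X[-j-1]$, and $\delta_t(X,k)<\infty$.

**Step 3: compare with $\delta_t(k,k)$.** Let $t\in[-\log2,0]$. By Lemma 1(b), used twice,
$$1=\delta_t(k,k)\le\delta_t(k,G)\,\delta_t(G,X)\,\delta_t(X,k).$$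
All factors are finite: the first because $k$ is a generator, the second because $G$ is, the third by Step 2. Hence $\delta_t(G,X)>0$. $\square$

*Proof of part 2.* **Step 1: the structure of $R$.** The five quadrics are linearly independent in the $6$-dimensional space of quadratic forms, so the degree $2$ part of $R$ is one-dimensional, spanned by $x^2=y^2=z^2\neq0$. In degree $3$ we have $x^3=x\cdot y^2=0$, $y^3=y\cdot x^2=0$, $z^3=z\cdot x^2=0$, and every other cubic monomial is divisible by $xy$, $xz$ or $yz$. So $\mathfrak m^3=0$, and $1,x,y,z,x^2$ is a basis. An element of the socle has no constant term; if its linear part is $ax+by+cz$, then multiplying it by $x,y,z$ gives $ax^2,bx^2,cx^2$. So the socle is $kx^2$, one-dimensional, and $R$ is Gorenstein. It is artinian and not a field, so it is not regular.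

**Step 2: the growth of the Betti numbers.** Since $\mathfrak m^2=kx^2\cong k$ and $\mathfrak m/\mathfrak m^2\cong k^3$, there is an exact sequence $0\to k\to\mathfrak m\to k^3\to0$, which gives exact sequences
$$\operatorname{Ext}^{n-1}(k,k)\to\operatorname{Ext}^n(k^3,k)\to\operatorname{Ext}^n(\mathfrak m,k).$$
As $\mathfrak m=\Omega k$, we have $\beta_n(\mathfrak m)=\beta_{n+1}(k)$, so
$$\beta_{n+1}(k)\ge3\beta_n(k)-\beta_{n-1}(k)\qquad(n\ge1).$$
Put $\lambda_0=\frac{3+\sqrt5}2$, a root of $\lambda^2-3\lambda+1=0$, so $3-\lambda_0^{-1}=\lambda_0$. Let $r_n=\beta_{n+1}(k)/\beta_n(k)$. Then $r_0=3\ge\lambda_0$. If $r_{n-1}\ge\lambda_0$, then $\beta_n(k)>0$ and $r_n\ge3-r_{n-1}^{-1}\ge3-\lambda_0^{-1}=\lambda_0$. So $\beta_n(k)\ge\lambda_0^n$ and $\operatorname{curv}(k)\ge\lambda_0$.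

**Step 3: both signs.** Proposition 3 gives $\delta_t(k,k)=1$ for $-\log\lambda_0\le t\le0$, and Lemma 4 gives the same for $0\le t\le\log\lambda_0$. $\square$

## 6. The threshold for a local ring is the curvature of $k$

Proposition 3 gives a lower bound for every local ring. We now show that it is sharp on the side $t\le0$.

**Theorem B.** Let $(R,\mathfrak m,k)$ be local and not regular, and let $\lambda=\operatorname{curv}(k)\ge1$.

1. $\delta_t(k,k)=1$ if $-\log\lambda\le t\le0$, and $\delta_t(k,k)=0$ if $t<-\log\lambda$.
2. If $R$ is Gorenstein, then $\delta_t(k,k)=1$ for $|t|\le\log\lambda$ and $\delta_t(k,k)=0$ for $|t|>\log\lambda$.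
3. If $R$ has an isolated singularity and $G$ is a generator, then $\delta_t(G,X)=0$ for all $X$ and all $t<-\log\lambda$, and $\delta_t(G,X)>0$ for all generators $X$ (e.g. $X=G$ or $X=k$) and $-\log\lambda\le t\le0$. If $R$ is also Gorenstein, the same holds with $|t|>\log\lambda$ and $|t|\le\log\lambda$ respectively.

A local ring $R$ has an *isolated singularity* if $R_{\mathfrak p}$ is regular for every prime $\mathfrak p\ne\mathfrak m$. For instance, $k[[x,y]]/(xy)$ has one: at a prime other than $\mathfrak m$ one of $x,y$ is inverted, the other becomes zero, and the localization is a field.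

*Proof of part 1.* Since $R$ is not regular, $k$ is not perfect, so $\lambda\ge1$ and the first claim is Proposition 3. It remains to prove vanishing for $t<-\log\lambda$. The estimate (1) worked for artinian $R$; in general $\Omega^nk$ does not have finite length. The remedy is to tensor with the Koszul complex, which has finite length homology, and to recover $k$ as a summand.

**Step 1: put $k$ inside a Koszul complex.** Let $K$ be the Koszul complex on minimal generators $x_1,\dots,x_e$ of $\mathfrak m$. Since $\mathfrak mk=0$, the complex $K\otimes_Rk$ has zero differential, so $k$ is a direct summand of it. As $K$ is a bounded complex of finitely generated free modules, $K\otimes_R-$ acts on $\mathsf D^b(R)$, preserves perfect complexes and acts on $\mathsf D_{\rm sg}(R)$. Applied to $k\cong(\Omega^nk)[n]$ this gives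
$$K\otimes k\cong(K\otimes\Omega^nk)[n]\quad\text{in }\mathsf D_{\rm sg}(R).\tag{3}$$

**Step 2: bound the homology of $K\otimes\Omega^nk$.** Multiplication by each $x_j$ on $K$ is null-homotopic, so the finitely generated modules $H_i(K\otimes\Omega^nk)$ are finite-dimensional $k$-vector spaces; they vanish unless $0\le i\le e$. Put $h=\max_i\dim_kH_i(K)$. Tensoring $0\to\Omega^nk\to R^{\beta_{n-1}(k)}\to\Omega^{n-1}k\to0$ with $K$ gives exact sequences $H_{i+1}(K\otimes\Omega^{n-1}k)\to H_i(K\otimes\Omega^nk)\to H_i(K)^{\beta_{n-1}(k)}$, so
$$\dim H_i(K\otimes\Omega^nk)\le h\,\beta_{n-1}(k)+\dim H_{i+1}(K\otimes\Omega^{n-1}k).$$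
Let $n\ge e+1$ and iterate $e+1$ times. The last term is then $\dim H_{i+e+1}(K\otimes\Omega^{n-e-1}k)=0$, and we obtain
$$\dim H_i(K\otimes\Omega^nk)\le h\sum_{j=1}^{e+1}\beta_{n-j}(k).\tag{4}$$

**Step 3: $\lambda$ is finite.** This makes the range $t<-\log\lambda$ nonempty. Since $H_0(K\otimes\Omega^nk)=\Omega^nk/\mathfrak m\Omega^nk$ has dimension $\beta_n(k)$, (4) with $i=0$ gives $\beta_n(k)\le h\sum_{j=1}^{e+1}\beta_{n-j}(k)$ for $n\ge e+1$. Put $v=1+h$, so $h\sum_{j\ge1}v^{-j}=h/(v-1)=1$, and choose $C$ with $\beta_n(k)\le Cv^n$ for $0\le n\le e$. By induction $\beta_n(k)\le Cv^n$ for all $n\ge0$. So $\lambda\le1+h$. (For $k[x,y]/(x,y)^2$: $H_0(K)=k$, $H_2(K)$ is the socle, of dimension $2$, and the Euler characteristic $3-6+3=0$ gives $\dim H_1(K)=3$. So $h=3$ and the bound is $4$, while $\lambda=2$.)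

**Step 4: pay for $k$.** Truncation triangles build $K\otimes\Omega^nk$ from $\dim H_i(K\otimes\Omega^nk)$ copies of $k[i]$, $0\le i\le e$. For $t<0$ each copy costs $e^{it}\le1$. Since $k$ is a summand of $(K\otimes\Omega^nk)[n]$ by Step 1, (4) gives
$$\delta_t(k,k)\le(e+1)\,h\,e^{nt}\sum_{j=1}^{e+1}\beta_{n-j}(k)\qquad(n\ge e+1).$$
Let $t<-\log\lambda$ and choose $u$ with $\lambda<u<e^{-t}$. Then $\beta_n(k)\le C'u^n$ for some $C'$ and all $n\ge0$, so the right side is at most a constant times $(ue^t)^n$, which tends to $0$. $\square$

*Proof of part 2.* Combine part 1 with Lemma 4. $\square$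

*Proof of part 3.* **Step 1: $k$ generates $\mathsf D_{\rm sg}(R)$.** This lets us compare any generator with $k$. Let $d=\dim R$. Up to shift, an object is a module, and up to shift we may replace it by its $d$th syzygy; call the result $M$. For $\mathfrak p\ne\mathfrak m$ the ring $R_{\mathfrak p}$ is regular of dimension at most $d$, so a $d$th syzygy is free at $\mathfrak p$: $M$ is locally free on the punctured spectrum. Hence $\operatorname{Ext}^1_R(M,\Omega M)$ has finite length and is killed by some $\mathfrak m^N$.

Let $x\in\mathfrak m^N$, and let $0\to\Omega M\to F\to M\to0$ be exact with $F$ finitely generated free. In the exact sequence $\operatorname{Hom}(M,F)\to\operatorname{Hom}(M,M)\to\operatorname{Ext}^1(M,\Omega M)$ the element $x\cdot\mathrm{id}_M$ goes to $x$ times the class of this extension, which is $0$. So $x\cdot\mathrm{id}_M$ factors through $F$, and $x\cdot\mathrm{id}_M=0$ in $\mathsf D_{\rm sg}(R)$.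

Choose a system of parameters $x_1,\dots,x_d\in\mathfrak m^N$ (powers of any system of parameters). The cone of $x_1\colon M\to M$ is $K(x_1)\otimes M$. As $x_1$ acts as zero in $\mathsf D_{\rm sg}(R)$, it is isomorphic there to $M\oplus M[1]$. On this object $x_2$ again acts as zero, since $\mathsf D_{\rm sg}(R)$ is an $R$-linear category, so its cone splits again, and so on. Thus $M$ is a summand of $K(x_1,\dots,x_d)\otimes M$ in $\mathsf D_{\rm sg}(R)$. The homology of this complex is finitely generated and killed by $(x_1,\dots,x_d)$, so it has finite length, and the complex lies in the thick closure of $k$. (Over $k[[x,y]]/(xy)$ take $M=R/(x)$. Multiplication by $y$ on $M$ factors as $M\to R\to M$ with $1\mapsto y\mapsto y$, so $x+y$ acts as zero on $M$ in $\mathsf D_{\rm sg}(R)$. As $y$ is regular on $M$, $K(x+y)\otimes M\simeq M/yM=k$. So $k\cong M\oplus M[1]$.)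

**Step 2: compare with $\delta_t(k,k)$.** By Step 1 and Lemma 1(e), $\delta_t(k,X)<\infty$ for all $X$. If $\delta_t(k,k)=0$, then
$$\delta_t(G,X)\le\delta_t(G,k)\,\delta_t(k,k)\,\delta_t(k,X)=0.$$
If $\delta_t(k,k)=1$ and $X$ is a generator, then $1\le\delta_t(k,G)\,\delta_t(G,X)\,\delta_t(X,k)$ with all factors finite, so $\delta_t(G,X)>0$. Insert parts 1 and 2. $\square$

## 7. Vanishing for all $t\ne0$ characterizes local complete intersections

A local ring is a *complete intersection* if its completion is isomorphic to $Q/(f_1,\dots,f_c)$ with $Q$ regular local and $f_1,\dots,f_c$ a regular sequence.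

**Theorem C.** For a commutative noetherian ring $R$ the following are equivalent:

- (i) $R_{\mathfrak p}$ is a complete intersection for all $\mathfrak p\in\operatorname{Spec}R$;
- (ii) $\delta_t(X,X)=0$ for all $X\in\mathsf D_{\rm sg}(R)$ and all $t\ne0$;
- (iii) $\delta_t(R/\mathfrak p,R/\mathfrak p)=0$ for all $\mathfrak p\in\operatorname{Spec}R$ and all $t<0$.

If $\mathsf D_{\rm sg}(R)$ has a generator, these are also equivalent to:

- (iv) $\delta_t(G,X)=0$ for all generators $G$, all objects $X$ and all $t\ne0$ (the conjecture for $R$);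
- (v) for some generator $G$, $\delta_t(G,G)=0$ for all $t<0$.

So if $\mathsf D_{\rm sg}(R)$ has a generator, the conjecture holds for $R$ if and only if $R$ is locally a complete intersection; no isolated-singularity hypothesis is needed.

Two published theorems are used.

**Theorem (Avramov).** If $(R,\mathfrak m,k)$ is local and $\operatorname{curv}(k)\le1$, then $R$ is a complete intersection. [L. L. Avramov, *Local algebra and rational homotopy*, Astérisque 113–114 (1984); see also *Infinite free resolutions*, §8.2.]

**Theorem (Gulliksen, Eisenbud; for complexes Avramov–Sun, *Cohomology operators defined by a deformation*, J. Algebra 204 (1998)).** Let $A=Q/(f_1,\dots,f_c)$ with $Q$ regular local and $f_1,\dots,f_c$ a regular sequence. For $Y\in\mathsf D^b(A)$ there are elements $\chi_j(Y)\in\operatorname{Ext}^2_A(Y,Y)$, natural in $Y$ (also with respect to morphisms $Y\to Y'[n]$). The resulting action (via $Y$ or, equally, via $Y'$) makes $\operatorname{Ext}^*_A(Y,Y')$ a finitely generated $A[\chi_1,\dots,\chi_c]$-module for all $Y,Y'\in\mathsf D^b(A)$.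

### 7.1. A toy case: $k[x,y]/(x^2,y^2)$

The estimate (1) handles only $t<0$ here. The following argument handles both signs and contains the mechanism of (i)⇒(ii).

Let $A=k[x,y]/(x^2,y^2)$ and $Z=A/(y)$. The annihilator of $y$ is $(y)$, so $\Omega Z=(y)\cong Z$ and $Z\cong Z[1]$ in $\mathsf D_{\rm sg}(A)$. Hence $\delta_t(k,Z)=e^t\delta_t(k,Z)$ with $\delta_t(k,Z)$ finite, and so $\delta_t(k,Z)=0$ for $t\ne0$. Next, $Z\cong k[x]/(x^2)$ gives $0\to k\to Z\to k\to0$, hence exact triangles $Z\to k\to k[1]\to Z[1]$ and $k\to k[1]\to Z[1]\to k[1]$. Put $d=\delta_t(k,k)$. For $t<0$ the first triangle gives $d\le0+e^td$; for $t>0$ the second gives $e^td\le d+0$. In both cases $d=0$.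

So if $\theta\colon k\to k[1]$ has a cone of price zero, then $k$ and $k[1]$ have comparable prices up to an additive zero, while the shift rule multiplies prices by $e^t\ne1$; this forces price zero. In general, cohomology operators $\chi_1,\dots,\chi_c$ of degree $2$ play the role of $\theta$; killing them one after another ends at a perfect complex. The new difficulty is global: the operators exist only over the completion of one localization, so the last cone is perfect only at one prime. A noetherian induction on the non-perfect locus takes care of this.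

### 7.2. Proof of (i)⇒(ii)

**Step 1: the non-perfect locus.** For $X\in\mathsf D^b(R)$ put $\mathrm{NP}(X)=\{\mathfrak p:X_{\mathfrak p}\text{ is not perfect}\}$. We claim that $\mathrm{NP}(X)$ is closed, and empty if and only if $X$ is perfect. (For $R=k[x,y]/(xy)$ and $X=R/(x)$ it is the single point $(x,y)$: there the minimal resolution alternates $x,y,x,y,\dots$ and does not stop; where $y$ is inverted $R/(x)$ is free, and where $x$ is inverted it is zero.)

Since $\mathfrak p\in\mathrm{NP}(X)$ means that the image of $X$ in $\mathsf D_{\rm sg}(R_{\mathfrak p})$ is nonzero, $\mathrm{NP}(X)$ depends only on the class of $X$ in $\mathsf D_{\rm sg}(R)$, and not on shifts. So we may take $X=M$ a module. If $\operatorname{pd}M_{\mathfrak p}=h<\infty$, the $h$th syzygy in a resolution of $M$ by finitely generated free modules is free at $\mathfrak p$, hence on a neighborhood $D(s)$ of $\mathfrak p$, which then misses $\mathrm{NP}(M)$. So $\mathrm{NP}(M)$ is closed. If it is empty, finitely many such neighborhoods cover $\operatorname{Spec}R$, and with $h$ the largest of their numbers the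 $h$th syzygy is locally free, hence projective: $M$ is perfect. The converse is clear.

**Step 2: a minimal counterexample.** Fix $t\neq0$ and suppose $\delta_t(X,X)\ne0$ for some $X$. As $R$ is noetherian, closed subsets satisfy the descending chain condition, and we may choose such an $X$ with $\mathrm{NP}(X)$ minimal. Since $X\ne0$, $\mathrm{NP}(X)\ne\emptyset$; pick $\mathfrak p\in\mathrm{NP}(X)$. Let $A=\widehat{R_{\mathfrak p}}\cong Q/(f_1,\dots,f_c)$ as in the definition of a complete intersection, with maximal ideal $\mathfrak m_A$ and residue field $\kappa$. Here $c\ge1$, as otherwise $R_{\mathfrak p}$ would be regular and $X_{\mathfrak p}$ perfect. For $Y\in\mathsf D^b(R)$ write $\widehat Y=Y\otimes_RA$.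

**Step 3: approximate the operators over $R$.** The aim is to replace each $\chi_i$, which lives over $A$, by a morphism over $R$. Put $X_0=X$. Given $X_{i-1}\in\mathsf D^b(R)$ with $1\le i\le c$, flat base change gives
$$\operatorname{Ext}^2_A(\widehat X_{i-1},\widehat X_{i-1})\cong L\otimes_{R_{\mathfrak p}}A,\qquad L=\operatorname{Ext}^2_{R_{\mathfrak p}}\big((X_{i-1})_{\mathfrak p},(X_{i-1})_{\mathfrak p}\big).$$
The module $L$ is finitely generated, so $L\otimes A$ is its completion, and $L$ maps onto $(L\otimes A)/\mathfrak m_A(L\otimes A)$. So some $\eta\in L$ has image congruent to $\chi_i(\widehat X_{i-1})$ modulo $\mathfrak m_A\operatorname{Ext}^2_A$. As $L$ is a localization of $\operatorname{Ext}^2_R(X_{i-1},X_{i-1})$, we can write $\eta=\theta_i/s_i$ with $\theta_i\in\operatorname{Ext}^2_R(X_{i-1},X_{i-1})$ and $s_i\in R\setminus\mathfrak p$. Hence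
$$\widehat\theta_i-s_i\chi_i(\widehat X_{i-1})\in\mathfrak m_A\operatorname{Ext}^2_A(\widehat X_{i-1},\widehat X_{i-1}).\tag{5}$$
Let $X_i\in\mathsf D^b(R)$ be the cone of $\theta_i$:
$$X_{i-1}\xrightarrow{\ \theta_i\ }X_{i-1}[2]\to X_i\to X_{i-1}[1].\tag{6}$$

**Step 4: $X_c$ is perfect at $\mathfrak p$.** We show that each cone makes one more operator nilpotent. Let $E_i=\operatorname{Ext}^*_A(\widehat X_i,\kappa)$. It is finitely generated over $A[\chi_1,\dots,\chi_c]$ and killed by $\mathfrak m_A$, so it is finitely generated over $\kappa[\chi_1,\dots,\chi_c]$. By (5), and because $\mathfrak m_AE_{i-1}=0$, precomposition with $\widehat\theta_i$ on $E_{i-1}$ equals multiplication by $s_i\chi_i$, and $s_i$ is a unit in $\kappa$. Apply $\operatorname{Hom}(-,\kappa[n])$ to (6) over $A$. Up to signs and the unit $s_i$ we get the exact sequence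
$$E_{i-1}^{n-3}\xrightarrow{\chi_i}E_{i-1}^{n-1}\to E_i^n\to E_{i-1}^{n-2}\xrightarrow{\chi_i}E_{i-1}^n .$$
Its maps are precompositions with morphisms, so they commute with the action of the $\chi_j$ through $\kappa$: the sequence is one of $A[\chi]$-modules. So, up to shifts, $E_i$ is an extension of the kernel of $\chi_i$ on $E_{i-1}$ by the cokernel of $\chi_i$ on $E_{i-1}$. Both are killed by $\chi_i$, so $\chi_i^2E_i=0$. Also, if $\chi_j^a$ kills $E_{i-1}$, then it kills kernel and cokernel, so $\chi_j^{2a}$ kills $E_i$. After $c$ steps, powers of all of $\chi_1,\dots,\chi_c$ kill $E_c$. So $E_c$ is finitely generated over a finite-dimensional quotient of $\kappa[\chi_1,\dots,\chi_c]$, and $\dim_\kappa E_c<\infty$. By flat base change, $\operatorname{Ext}^n_{R_{\mathfrak p}}((X_c)_{\mathfrak p},\kappa)\cong E_c^n$ (the left side is already a $\kappa$-vector space, so tensoring it with $A$ changes nothing). It vanishes for $n\gg0$, and $(X_c)_{\mathfrak p}$ is perfect.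

**Step 5: descend from $X_c$ to $X_0$.** Each $X_i$ is in the thick closure of $X$. Hence $d_i:=\delta_t(X,X_i)<\infty$ and $\mathrm{NP}(X_c)\subseteq\mathrm{NP}(X)\setminus\{\mathfrak p\}$. By minimality $\delta_t(X_c,X_c)=0$, so Lemma 1(b) gives $d_c\le d_c\cdot\delta_t(X_c,X_c)=0$. Now use (6) as in the toy case.

If $t<0$, the rotated triangle $X_i[-1]\to X_{i-1}\to X_{i-1}[2]\to X_i$ gives $d_{i-1}\le e^{-t}d_i+e^{2t}d_{i-1}$, that is, $(1-e^{2t})\,d_{i-1}\le e^{-t}d_i$.

If $t>0$, the triangle (6) itself gives $e^{2t}d_{i-1}\le d_{i-1}+d_i$, that is, $(e^{2t}-1)\,d_{i-1}\le d_i$.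

The factors on the left are positive and all $d_i$ are finite, so $d_c=0$ forces $d_{c-1}=0,\dots,d_0=0$. But $d_0=\delta_t(X,X)\neq0$, a contradiction. $\square$

### 7.3. Proof of the remaining implications

**(ii)⇒(iii).** This is a special case.

**(iii)⇒(i).** The aim is to bound the curvature of each residue field. If $R_{\mathfrak p}$ is regular, it is a complete intersection. Otherwise $\kappa(\mathfrak p)=(R/\mathfrak p)_{\mathfrak p}$ is not perfect over $R_{\mathfrak p}$. Lemma 1(d), for the localization functor $\mathsf D_{\rm sg}(R)\to\mathsf D_{\rm sg}(R_{\mathfrak p})$, gives $\delta_t(\kappa(\mathfrak p),\kappa(\mathfrak p))=0$ for all $t<0$. By Proposition 3, $\operatorname{curv}(\kappa(\mathfrak p))<e^{-t}$ for all $t<0$, so $\operatorname{curv}(\kappa(\mathfrak p))\le1$, and $R_{\mathfrak p}$ is a complete intersection by Avramov's theorem.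

Now suppose that $\mathsf D_{\rm sg}(R)$ has a generator.

**(ii)⇒(iv).** For a generator $G$ the number $\delta_t(G,X)$ is finite, so Lemma 1(b) gives $\delta_t(G,X)\le\delta_t(G,G)\,\delta_t(G,X)=0$ for $t\ne0$.

**(iv)⇒(v).** Take any generator $G$ and $X=G$.

**(v)⇒(i).** As in (iii)⇒(i), we bound the curvature of residue fields, now through $G$. Let $R_{\mathfrak p}$ be non-regular. Since $R/\mathfrak p$ is in the thick closure of $G$, $\kappa(\mathfrak p)$ is in the thick closure of $G_{\mathfrak p}$ in $\mathsf D_{\rm sg}(R_{\mathfrak p})$. So it is a summand of an object built from finitely many $G_{\mathfrak p}[n_i]$, and Lemma 2 gives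
$$\beta_n(\kappa(\mathfrak p))\le\sum_i\beta_{n-n_i}(G_{\mathfrak p})\qquad(n\gg0).$$
The left side is nonzero for $n\gg0$, so $G_{\mathfrak p}$ is not perfect. If $u>\operatorname{curv}(G_{\mathfrak p})$, then $\beta_m(G_{\mathfrak p})\le u^m$ for $m\gg0$, so $\beta_n(\kappa(\mathfrak p))\le\big(\sum_iu^{-n_i}\big)u^n$ for $n\gg0$. Hence $\operatorname{curv}(\kappa(\mathfrak p))\le\operatorname{curv}(G_{\mathfrak p})$. By Lemma 1(d), $\delta_t(G_{\mathfrak p},G_{\mathfrak p})\le\delta_t(G,G)=0$ for all $t<0$, so Proposition 3 gives $\operatorname{curv}(G_{\mathfrak p})\le1$. Thus $\operatorname{curv}(\kappa(\mathfrak p))\le1$, and $R_{\mathfrak p}$ is a complete intersection by Avramov's theorem. $\square$
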